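\title{Linear forms with a dominant first coefficient: the golden ratio is the least exponent in every dimension}

\begin{abstract}
For a real $n$-tuple $\alpha$, the exponent $\mu_{n,1}(\alpha)$ measures how close $x_1\alpha_1+\cdots+x_n\alpha_n$ can come to an integer when the integer coefficient $x_1$ is larger in absolute value than all the others. A theorem of Schmidt gives $\mu_{n,1}(\alpha)\ge\gamma=(1+\sqrt5)/2$ when $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb{Q}$. Bugeaud and Kristensen asked for a uniform lower bound that tends to $2$ as $n\to\infty$. We show that there is none: for every $n\ge2$, the values of $\mu_{n,1}$ on linearly independent tuples fill exactly the interval $[\gamma,\infty]$. The tuples are explicit limits of rational points, each obtained from the previous one by a small and badly approximable step in a single direction.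
\end{abstract}

\section{The exponent, the question and the answer}\label{sec:intro}

For a real number $z$ let $\|z\|$ be the distance from $z$ to the nearest integer, and for $\underline{x}=(x_1,\dots,x_n)\in\mathbb{Z}^n$ let $H(\underline{x})=\max\{|x_1|,\dots,|x_n|\}$. We call $\alpha\in\mathbb{R}^n$ \emph{independent} if $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb{Q}$. Throughout,
\[
\gamma=\frac{1+\sqrt5}{2}=1.618\ldots,\qquad \gamma^2=\gamma+1 .
\]

Recall Dirichlet's pigeonhole argument. Among the $(Q+1)^n$ numbers $x_1\alpha_1+\cdots+x_n\alpha_n$ with $0\le x_i\le Q$, two lie within $(Q+1)^{-n}$ of each other modulo $1$, and their difference gives $\underline{x}\ne0$ with $H(\underline{x})\le Q$ and $\|x_1\alpha_1+\cdots+x_n\alpha_n\|\le (Q+1)^{-n}$. For independent $\alpha$ the left side is never $0$, so letting $Q\to\infty$ produces infinitely many $\underline{x}$ with $\|x_1\alpha_1+\cdots+x_n\alpha_n\|\le H(\underline{x})^{-n}$. The vector $\underline{x}$ is a difference of two points of a box, and the argument says nothing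 about its direction. It is natural to ask how much survives when the direction is restricted.

Let $1\le\ell<n$ be integers and $\alpha\in\mathbb{R}^n$. Denote by $\mu_{n,\ell}(\alpha)$ the supremum, possibly infinite, of the real numbers $\mu\ge0$ such that
\[
0<\|x_1\alpha_1+\cdots+x_n\alpha_n\|\le H(\underline{x})^{-\mu}
\]
has infinitely many solutions $\underline{x}\in\mathbb{Z}^n$ with
\[
\max\{|x_{\ell+1}|,\dots,|x_n|\}<\max\{|x_1|,\dots,|x_\ell|\}.
\]
The restriction says that the height of $\underline{x}$ is attained among its first $\ell$ coordinates. The following facts are known.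
\begin{enumerate}
\item[(a)] For almost all $\alpha$ one has $\mu_{n,\ell}(\alpha)=n$.
\item[(b)] The set of values of $\mu_{n,\ell}$ contains the interval $[\ell+1,\infty)$.
\item[(c)] (Schmidt) For every independent $(\alpha_1,\alpha_2)$ one has $\mu_{2,1}(\alpha_1,\alpha_2)\ge\gamma$.
\item[(d)] (Thurnheer) For every independent $\alpha\in\mathbb{R}^n$ one has $\mu_{n,n-1}(\alpha)\ge\tau_n$, where $\tau_n=\frac12\bigl(n-1+\sqrt{n^2+2n-3}\bigr)$.
\end{enumerate}

This paper is about the strongest restriction, $\ell=1$. We call $\underline{x}$ \emph{admissible} if $|x_j|<|x_1|$ for $2\le j\le n$; then $H(\underline{x})=|x_1|$. The points $(q,0,\dots,0)$ are admissible, so Dirichlet's argument in one variable gives $\mu_{n,1}(\alpha)\ge1$ as soon as $\alpha_1$ is irrational. Without independence nothing more is true.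

\begin{example}\label{ex:dependent}
Let $\alpha=(\gamma,0,\dots,0)$, put $\gamma'=(1-\sqrt5)/2$, and let $p$ be the integer nearest to $q\gamma$, where $q\ge1$. The number $(p-q\gamma)(p-q\gamma')=p^2-pq-q^2$ is a nonzero integer and $|p-q\gamma'|\le\frac12+\sqrt5\,q<3q$, so $\|q\gamma\|>1/(3q)$. For admissible $\underline{x}$ the linear form is $x_1\gamma$ with $|x_1|=H(\underline{x})$. Hence $\mu_{n,1}(\alpha)=1$.
\end{example}

Under independence, (c) raises the bound from $1$ to $\gamma$ when $n=2$. Further variables can only help, since an admissible point stays admissible when zeros are appended to it. Which bound should one expect for large $n$? For $\ell=n-1$ the values in (b) start at $\ell+1=n$, and since $n^2+2n-3=(n+1)^2-4$,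
\[
n-\tau_n=\frac{2}{n+1+\sqrt{n^2+2n-3}}\longrightarrow0 .
\]
So for $\ell=n-1$ the gap between the uniform lower bound and $\ell+1$ equals $2-\gamma$ at $n=2$ and closes as $n$ grows. The families $\ell=1$ and $\ell=n-1$ share the case $n=2$, and one would guess that the gap closes for $\ell=1$ as well. Bugeaud and Kristensen \cite{BK} posed the problem of establishing such a bound:

\begin{quote}
\emph{Are there real numbers $c_n$ $(n\ge2)$ with $c_n\to2$ as $n\to\infty$ such that $\mu_{n,1}(\alpha)\ge c_n$ for every $n\ge2$ and every independent $\alpha\in\mathbb{R}^n$?}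
\end{quote}

The answer is no: the gap does not shrink at all.

\begin{theorem}\label{thm:spectrum}
For every $n\ge2$,
\[
\{\mu_{n,1}(\alpha): 1,\alpha_1,\dots,\alpha_n \text{ linearly independent over }\mathbb{Q}\}=[\gamma,\infty].
\]
In particular, the minimum of $\mu_{n,1}$ over such $\alpha$ is exactly $\gamma$ for every $n\ge2$.
\end{theorem}

Numbers $c_n$ as in the question must therefore satisfy $c_n\le\gamma<2$ for all $n$, and they cannot tend to $2$. The lower bound in Theorem~\ref{thm:spectrum} comes from (c), the only one of the facts (a)--(d) that the proofs use. The finite values come from the following more precise result, in which the cone may have any fixed aperture $K$ and the lower bound loses only a function that grows as slowly as one likes.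

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $\mu\in[\gamma,\infty)$ and $K\ge1$ be real, and let $\varphi:[1,\infty)\to(0,\infty)$ be nondecreasing and unbounded. There are $\alpha\in\mathbb{R}^n$, with $1,\alpha_1,\dots,\alpha_n$ linearly independent over $\mathbb{Q}$, and constants $X_0,C$ such that:
\begin{enumerate}
\item[(i)] for all integers $x_0,\dots,x_n$ with $|x_j|\le K|x_1|$ $(2\le j\le n)$ and $|x_1|\ge X_0$,
\[
|x_0+x_1\alpha_1+\cdots+x_n\alpha_n|\ \ge\ \frac{|x_1|^{-\mu}}{\varphi(|x_1|)};
\]
\item[(ii)] $0<\|q\alpha_1\|\le C\,q^{-\mu}$ for infinitely many positive integers $q$.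
\end{enumerate}
\end{theorem}

\section{Where the golden ratio comes from}\label{sec:model}

In Example~\ref{ex:dependent} the exponent is small because the linear form sees only one variable, that variable is as large as the height, and its coefficient is badly approximable. An independent tuple cannot behave like this at all heights, but it can do so on a long range of heights, then switch to another variable for a much longer range, and so on. The exponent is decided by what happens at the switches. We work out one switch for $n=2$.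

Let $D\ge2$ and $s$ be coprime integers, let $B\ge2$ be an integer, and let $\theta$ be a rational number with a very large denominator $b$ such that
\begin{equation}\label{eq:wanted}
\frac1{B+1}\le\theta<\frac1B,\qquad |A+\theta y|\ge\frac1{3|y|}\quad\text{for }A,y\in\mathbb{Z},\ \ \frac B2\le|y|<b .
\end{equation}
Such a $\theta$ is small, and yet multiples $\theta y$ with $|y|$ beyond $B/2$ avoid the integers as well as multiples of $\gamma$ do; Lemma~\ref{lem:theta} supplies it. Put $y_1=x_1$, $y_2=2x_1+x_2$, and consider
\[
L=x_0+\frac sD\,y_1+\frac\theta D\,y_2=\frac{A+\theta y_2}{D},\qquad A=Dx_0+sx_1\in\mathbb{Z}.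
\]
This is the form attached to $\alpha=(s/D+2\theta/D,\ \theta/D)$: we start at the rational point $(s/D,0)$ and make a step of size about $1/(BD)$ in the direction $(2,1)$.

The direction matters. The form vanishes when $D\mid x_1$, $y_2=0$ and $x_0=-sx_1/D$, for instance at $\underline{x}=(D,-2D)$, and this point is not admissible. Had we stepped in the direction $(0,1)$, with $y_2=x_2$, the form would vanish at the admissible point $(D,0)$, and any tuple very close to $\alpha$ would have an extremely good admissible approximation of height $D$. With the shear, an admissible point with $X=|x_1|$ satisfies $X<|y_2|<3X$: inside the cone the active variable $y_2$ is always as large as the height.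

For admissible $\underline{x}$ with $|y_2|<b$ there are three cases.
\begin{enumerate}
\item[(A)] $|y_2|<B/2$ and $A\ne0$. Then $|\theta y_2|<\frac12$, so $|L|>1/(2D)$.
\item[(B)] $|y_2|<B/2$ and $A=0$. Then $D\mid sx_1$, so $D\mid x_1$ and $X\ge D$; moreover $|L|=\theta|y_2|/D>X/((B+1)D)$.
\item[(C)] $|y_2|\ge B/2$. Then $X>B/6$, and \eqref{eq:wanted} gives $|L|\ge1/(3|y_2|D)>1/(9XD)$.
\end{enumerate}
Let $B$ be about $D^\beta$ with $\beta\ge1$, ignore constants, and ask for which $\mu$ these bounds yield $|L|\ge X^{-\mu}$. The bound (A) suffices once $X\ge D^{1/\mu}$; smaller heights are left to the previous stage, which has $D$ in the role of its very large denominator. The bound (B) suffices if $X^{1+\mu}\ge D^{1+\beta}$ for all $X\ge D$, that is, if $\mu\ge\beta$. This loss is real: at $\underline{x}=(D,0)$, $x_0=-s$ we have $L=2\theta<2/B$. The bound (C) suffices if $X^{\mu-1}\ge D$ for all $X\ge D^\beta$, that is, if $\mu\ge1+1/\beta$. The method therefore reaches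
\[
\mu=\max\{\beta,\ 1+1/\beta\}.
\]
A short step ($\beta$ large) leaves the tuple too close to the rational point of denominator $D$; a long step ($\beta$ small) lets $y_2$ resonate with $\theta$ while the factor $1/D$ is still significant. The choice $\beta=1$ gives $\mu=2$. But $\beta$ increases and $1+1/\beta$ decreases, so the maximum is least where $\beta^2=\beta+1$, at $\beta=\gamma$; see Figure~\ref{fig:stage}. By Schmidt's theorem no construction can do better. To obtain a prescribed exponent $\mu\ge\gamma$ we take $\beta=\mu$, so that the points $(D,0)$ realize the exponent.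

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.6,yscale=1.15]
\draw[->] (0,0) -- (2.6,0) node[right] {$\xi$};
\draw[->] (0,0) -- (0,3.9) node[above] {$\eta$};
\draw[dashed] (0,0) -- (2.3,3.721) node[right] {$\eta=\gamma\xi$};
\draw[very thick] (0.618,1) -- (1,1) node[midway,below] {(A)};
\draw[very thick] (1,1.618) -- (1.618,1) node[midway,above right] {(B)};
\draw[very thick] (1.618,2.618) -- (2.3,3.3) node[midway,below right] {(C)};
\node[circle,fill,inner sep=1.4pt] at (0.618,1) {};
\node[circle,fill,inner sep=1.4pt] at (1,1.618) {};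
\node[circle,fill,inner sep=1.4pt] at (1.618,2.618) {};
\draw (0.618,0.06) -- (0.618,-0.06) node[below] {$1/\gamma$};
\draw (1,0.06) -- (1,-0.06) node[below] {$1$};
\draw (1.618,0.06) -- (1.618,-0.06) node[below] {$\gamma$};
\draw (0.03,1) -- (-0.03,1) node[left] {$1$};
\draw (0.03,1.618) -- (-0.03,1.618) node[left] {$\gamma$};
\draw (0.03,2.618) -- (-0.03,2.618) node[left] {$\gamma+1$};
\end{tikzpicture}
\caption{One stage with $B=D^\gamma$, constants ignored. At height $X=D^\xi$ the linear form satisfies $|L|\ge D^{-\eta}$, where $\eta$ is given by the solid graph: $\eta=1$, then $\eta=\gamma+1-\xi$, then $\eta=1+\xi$. The bound $|L|\ge X^{-\gamma}$ holds because the graph stays on or below the dashed line. The third contact point lies on the line because $\gamma^2=\gamma+1$.}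
\label{fig:stage}
\end{figure}

After the step the point is again rational, with denominator $D'=Db$, and the next stage starts from it with $y_1$ as the active variable. Three matters separate the model from the theorem. First, the later steps form a tail that must be negligible at the heights handled by the current stage. Second, the starting point of a stage is the result of all earlier steps, and the vanishing of $A$ forces only $X\ge D_k/D_{k-1}$ up to a constant, where $D_{k-1}$ and $D_k$ are consecutive denominators; this costs a power of $D_{k-1}$, which $\varphi$ absorbs because $D_k$ can be taken huge. Third, with $n$ variables the active variable must run through $y_1,\dots,y_n$ again and again, or the limit would not be independent. At any given height only the active variable and its predecessor enter the estimates, and this is why the dimension plays no role in the exponent.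

\section{Small rationals that are badly approximable}\label{sec:lemma}

We need a rational $\theta$ as in \eqref{eq:wanted} with arbitrarily large denominator. In the language of continued fractions we take $\theta=[0;B,1,\dots,1]$ with $t$ ones: the first partial quotient makes $\theta$ small, the ones make it badly approximable afterwards, and the expansion is finite so that a new stage can begin. The proof below uses no theory of continued fractions. Let $F_0=0$, $F_1=1$, $F_{i+1}=F_i+F_{i-1}$ be the Fibonacci numbers; consecutive ones are coprime.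

\begin{lemma}\label{lem:theta}
Let $B\ge2$ and $t\ge1$ be integers, and set $a=F_{t+1}$, $b=BF_{t+1}+F_t$, $\theta=a/b$. Then $\gcd(a,b)=1$ and $\frac1{B+1}\le\theta<\frac1B$. For all integers $A,y$ with $B/2\le|y|<b$ we have
\[
|A+\theta y|\ge\frac1{3|y|}.
\]
\end{lemma}

\begin{proof}
We have $\gcd(a,b)=\gcd(F_{t+1},F_t)=1$, and $\theta=1/(B+F_t/F_{t+1})$ with $0<F_t/F_{t+1}\le1$. This gives the first two claims.

Suppose first that $B/2\le|y|<B$; note that $|y|\ge1$ and $B\le2|y|$. If $A=0$, then
\[
|\theta y|\ge\theta\ge\frac1{B+1}\ge\frac1{2|y|+1}\ge\frac1{3|y|}.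
\]
If $A\ne0$, then $|y|\le B-1$ gives $|A+\theta y|\ge1-\frac{B-1}B=\frac1B\ge\frac1{2|y|}$.

Now suppose that $B\le|y|<b$. The idea is to write $(y,-A)$ in a basis of $\mathbb{Z}^2$ adapted to the size of $y$, in which no cancellation can occur. Put
\[
(q_0,p_0)=(1,0),\quad (q_1,p_1)=(B,1),\quad (q_{i+1},p_{i+1})=(q_i,p_i)+(q_{i-1},p_{i-1})\quad(i\ge1).
\]
By induction $p_i=F_i$ and $q_i=BF_i+F_{i-1}$ for $i\ge1$, so $(q_{t+1},p_{t+1})=(b,a)$. The sequence $q_0<q_1<q_2<\cdots$ increases, hence $q_{i+1}=q_i+q_{i-1}\le2q_i$ for $i\ge1$. The determinant $q_ip_{i+1}-q_{i+1}p_i$ equals $1$ for $i=0$ and changes sign when $i$ increases by $1$, so it is $\pm1$ for all $i$, and any two consecutive vectors form a basis of $\mathbb{Z}^2$.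

Let $\varepsilon_i=q_i\theta-p_i$. We claim that
\begin{equation}\label{eq:eps}
\varepsilon_i=(-1)^i\,\frac{F_{t+1-i}}{b}\qquad(0\le i\le t+1).
\end{equation}
Indeed $\varepsilon_0=F_{t+1}/b$ and $\varepsilon_1=(BF_{t+1}-b)/b=-F_t/b$, and for $1\le i\le t$ induction gives
\[
\varepsilon_{i+1}=\varepsilon_{i-1}+\varepsilon_i=(-1)^{i-1}\,\frac{F_{t+2-i}-F_{t+1-i}}b=(-1)^{i+1}\,\frac{F_{t-i}}b .
\]
Thus for $0\le i\le t$ we have $\varepsilon_i\varepsilon_{i+1}\le0$ and $|\varepsilon_{i+1}|\le|\varepsilon_i|$. Since $q_{i+1}\varepsilon_i-q_i\varepsilon_{i+1}=q_ip_{i+1}-q_{i+1}p_i=\pm1$ and the two terms on the left do not cancel, for $1\le i\le t$ we obtain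
\[
1=q_{i+1}|\varepsilon_i|+q_i|\varepsilon_{i+1}|\le(q_{i+1}+q_i)|\varepsilon_i|\le3q_i|\varepsilon_i| .
\]

Choose $i\in\{1,\dots,t\}$ with $q_i\le|y|<q_{i+1}$, and write $(y,-A)=m(q_i,p_i)+m'(q_{i+1},p_{i+1})$ with $m,m'\in\mathbb{Z}$. If $m=0$, then $y$ is a multiple of $q_{i+1}$, which is impossible for $0<|y|<q_{i+1}$. If $mm'>0$, then $|y|\ge q_i+q_{i+1}$, which is also impossible. So $m\ne0$ and $mm'\le0$. Together with $\varepsilon_i\varepsilon_{i+1}\le0$ this shows that $m\varepsilon_i$ and $m'\varepsilon_{i+1}$ do not have opposite signs, and therefore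
\[
|A+\theta y|=|m\varepsilon_i+m'\varepsilon_{i+1}|\ge|\varepsilon_i|\ge\frac1{3q_i}\ge\frac1{3|y|}.\qedhere
\]
\end{proof}

\begin{example}
For $B=4$, $t=3$ we get $\theta=3/14$. The vectors $(q_i,p_i)$ are $(1,0)$, $(4,1)$, $(5,1)$, $(9,2)$, $(14,3)$, and $14\varepsilon_i=3,-2,1,-1,0$, as \eqref{eq:eps} predicts. At $y=5$ we have $|y|\,\|\theta y\|=5/14$, only slightly above $1/3$. Both restrictions on $y$ are needed: $y=1$ gives $3/14<1/3$, and $y=14$ gives $0$.
\end{example}

\section{The tuples}\label{sec:construction}

We now iterate the step of Section~\ref{sec:model}. Independence and the good approximations to $\alpha_1$ hold for a wide range of parameters, so we treat them before fixing the parameters.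

Fix $n\ge2$ and an integer $N\ge1$. For $k\ge0$ let $j_k\in\{1,\dots,n\}$ be defined by $j_k\equiv k+1\pmod n$; this is the index of the variable that is active at stage $k$. Put $D_0=2$. Given $D_k$, choose integers $B_k\ge2$ and $t_k\ge1$, and set
\[
a_k=F_{t_k+1},\quad b_k=B_kF_{t_k+1}+F_{t_k},\quad \theta_k=\frac{a_k}{b_k},\quad D_{k+1}=D_kb_k,\quad r_k=\frac{\theta_k}{D_k}=\frac{a_k}{D_{k+1}} .
\]
We assume that
\begin{equation}\label{eq:B}
B_0\le B_1\le B_2\le\cdots\quad\text{and}\quad B_k\to\infty .
\end{equation}
Since $b_k>B_k\ge2$, we have $D_{k+1}\ge2D_k$. By Lemma~\ref{lem:theta}, $0<r_i<1/(B_iD_i)\le2^{-(i-k)}/(B_kD_k)$ for $i\ge k$, so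
\begin{equation}\label{eq:tail}
\sum_{i\ge k}r_i<\frac2{B_kD_k}.
\end{equation}
Collect the steps made in each direction and apply the shear:
\[
\rho_j=\sum_{k:\,j_k=j}r_k\quad(1\le j\le n),\qquad \alpha_1=\rho_1+N\sum_{j=2}^n\rho_j,\qquad \alpha_j=\rho_j\quad(2\le j\le n).
\]
For integers $x_0,\dots,x_n$ put $y_1=x_1$ and $y_j=Nx_1+x_j$ for $j\ge2$. The map $(x_1,\dots,x_n)\mapsto(y_1,\dots,y_n)$ is a bijection of $\mathbb{Z}^n$, and substituting the definition of $\alpha$ gives
\[
L:=x_0+\sum_{j=1}^nx_j\alpha_j=x_0+\sum_{j=1}^n\rho_jy_j=x_0+\sum_{i\ge0}r_i\,y_{j_i},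
\]
the series being absolutely convergent by \eqref{eq:tail}.

The partial sums of this series are rational, and the object to follow is their numerator
\[
A_k=D_k\Bigl(x_0+\sum_{i<k}r_iy_{j_i}\Bigr)\qquad(k\ge0).
\]
We have $A_0=D_0x_0$, and $A_{k+1}/D_{k+1}=A_k/D_k+a_ky_{j_k}/D_{k+1}$ gives
\begin{equation}\label{eq:rec}
A_{k+1}=b_kA_k+a_k\,y_{j_k}.
\end{equation}
So every $A_k$ is an integer, and for every $k\ge0$
\begin{equation}\label{eq:split}
L=S_k+R_k,\qquad S_k=\frac{A_k+\theta_ky_{j_k}}{D_k}=\frac{A_{k+1}}{D_{k+1}},\qquad R_k=\sum_{i>k}r_iy_{j_i}.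
\end{equation}
The main term $S_k$ is the form of Section~\ref{sec:model}, and $R_k$ is the tail. The only arithmetic fact that we need about the $A_k$ is read off from \eqref{eq:rec} and $\gcd(a_k,b_k)=1$:
\begin{equation}\label{eq:div}
A_{k+1}=0\ \Longrightarrow\ b_k\mid y_{j_k}\qquad(k\ge0).
\end{equation}
In particular,
\begin{equation}\label{eq:nonzero}
0<|y_{j_k}|<b_k\ \Longrightarrow\ |S_k|\ge\frac1{D_{k+1}} .
\end{equation}

\begin{proposition}\label{prop:basic}
Assume \eqref{eq:B}. Then $\alpha$ is independent, and $0<\|D_k\alpha_1\|<2N/B_k$ for all $k$ with $B_k\ge4N$.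
\end{proposition}

\begin{proof}
Suppose that $L=0$ for integers $(x_0,\dots,x_n)\ne0$. If all $y_j$ were $0$, then $x_1=\dots=x_n=0$ and $x_0=L=0$. So $y_j\ne0$ for some $j$. Let $Y=\max_i|y_i|$. The index $j$ is active at infinitely many stages and $B_k\to\infty$, so there is $k$ with $j_k=j$ and $B_k>2Y$. Then $0<|y_{j_k}|<b_k$, and \eqref{eq:nonzero} gives $|S_k|\ge1/D_{k+1}$. On the other hand \eqref{eq:tail} gives $|R_k|<2Y/(B_{k+1}D_{k+1})<1/D_{k+1}$. This contradicts $S_k+R_k=0$.

For the second claim take $(x_1,\dots,x_n)=(D_k,0,\dots,0)$, so that $y_1=D_k$, $y_j=ND_k$ for $j\ge2$, and $D_k\alpha_1=\sum_ir_iy_{j_i}$. For $i<k$ the number $r_iD_k=a_iD_k/D_{i+1}$ is an integer, so the terms with $i<k$ are integers. The remaining terms are positive, and by \eqref{eq:tail} their sum is less than $ND_k\cdot2/(B_kD_k)=2N/B_k\le\frac12$. This sum is therefore $\|D_k\alpha_1\|$.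
\end{proof}

The cyclic choice of $j_k$ serves only to make every index active infinitely often. An index $j$ that was active finitely often would have $\rho_j\in\mathbb{Q}$, and $\alpha$ would be dependent.

\section{The lower bound in the cone: proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{Parameters}
Let $n,\mu,K,\varphi$ be as in the theorem. Fix an integer $N\ge K+1$ and put
\[
M=2N,\qquad c=\tfrac16(2M)^{-1-\mu}.
\]
In the construction of Section~\ref{sec:construction} take $B_k=\lceil D_k^\mu\rceil$, which corresponds to $\beta=\mu$ in the model, and choose $t_k$ so large that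
\begin{equation}\label{eq:growth}
D_{k+1}^{\,1-1/\mu}\ge4MD_k,\qquad \varphi\bigl(D_{k+1}^{1/\mu}\bigr)\ge c^{-1}D_k^{1+\mu}.
\end{equation}
This is possible because $D_{k+1}=D_kb_k\to\infty$ as $t_k\to\infty$, while $\mu>1$ and $\varphi$ is nondecreasing and unbounded. The first condition will keep stage $k$ valid until stage $k+1$ takes over, and the second will pay for the loss at the switch. As $D_k\ge2$ and $D_{k+1}\ge2D_k$, we have $B_k\ge2$ and \eqref{eq:B} holds. Proposition~\ref{prop:basic} shows that $\alpha$ is independent and that $0<\|D_k\alpha_1\|<2ND_k^{-\mu}$ for large $k$, which is (ii) with $C=2N$.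

It remains to prove (i), with $X_0=D_1^{1/\mu}$. Let $x_0,\dots,x_n$ be integers with $|x_j|\le K|x_1|$ for $j\ge2$ and $X:=|x_1|\ge X_0$. For $j\ge2$ we have $(N-K)X\le|Nx_1+x_j|\le(N+K)X$, where $N-K\ge1$ and $N+K\le M$. Since also $|y_1|=X$,
\begin{equation}\label{eq:cone}
X\le|y_j|\le MX\qquad(1\le j\le n).
\end{equation}
This is the only use of the cone condition. As in the model, stage $k$ is responsible for the heights from $D_k^{1/\mu}$ on: let $k\ge1$ be the index with
\[
D_k^{1/\mu}\le X<D_{k+1}^{1/\mu},
\]
and write $y=y_{j_k}$, $A=A_k$.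

\subsection*{The tail is negligible}
The tail could in principle cancel the main term, so we bound the one from above and the other from below by the same quantity $1/D_{k+1}$. By \eqref{eq:cone} and the first condition in \eqref{eq:growth},
\begin{equation}\label{eq:range}
0<|y|\le MX<MD_{k+1}^{1/\mu}\le\frac{D_{k+1}}{4D_k}<b_k ,
\end{equation}
so $|S_k|\ge1/D_{k+1}$ by \eqref{eq:nonzero}. By \eqref{eq:cone}, \eqref{eq:tail}, $B_{k+1}\ge D_{k+1}^\mu\ge D_{k+1}$ and \eqref{eq:growth} again,
\[
|R_k|\le\frac{2MX}{B_{k+1}D_{k+1}}<\frac{2MD_{k+1}^{1/\mu-1}}{D_{k+1}}\le\frac1{2D_kD_{k+1}}\le\frac12|S_k| .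
\]
Hence \eqref{eq:split} gives
\begin{equation}\label{eq:half}
|L|\ge\frac12|S_k|=\frac{|A+\theta_ky|}{2D_k}.
\end{equation}

\subsection*{The main term}
We show that
\begin{equation}\label{eq:goal}
|L|\ge c\,D_{k-1}^{-1-\mu}X^{-\mu},
\end{equation}
distinguishing the cases of the model.

\emph{Case A: $|y|<B_k/2$ and $A\ne0$.} Since $\theta_k<1/B_k$, we have $|A+\theta_ky|>1-\frac12$. By \eqref{eq:half} and $D_k\le X^\mu$,
\[
|L|\ge\frac1{4D_k}\ge\frac14X^{-\mu},
\]
and $\frac14\ge c\ge cD_{k-1}^{-1-\mu}$.

\emph{Case B: $|y|<B_k/2$ and $A=0$.} Here $|S_k|=\theta_k|y|/D_k$ is small, and we must show that $X$ is almost as large as $D_k$. The information comes from the previous stage. As $k\ge1$, the implication \eqref{eq:div} with $k-1$ in place of $k$ shows that $b_{k-1}$ divides $y_{j_{k-1}}$, which is nonzero by \eqref{eq:cone}. Therefore $MX\ge|y_{j_{k-1}}|\ge b_{k-1}=D_k/D_{k-1}$, that is, $D_k\le MXD_{k-1}$. Moreover $B_k+1<D_k^\mu+2\le3D_k^\mu$, so $\theta_k\ge\frac13D_k^{-\mu}$. With $|y|\ge X$ and \eqref{eq:half},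
\[
|L|\ge\tfrac16XD_k^{-1-\mu}\ge\tfrac16X\,(MXD_{k-1})^{-1-\mu}=\tfrac16M^{-1-\mu}D_{k-1}^{-1-\mu}X^{-\mu},
\]
and $\frac16M^{-1-\mu}\ge c$.

\emph{Case C: $|y|\ge B_k/2$.} By \eqref{eq:range} we have $|y|<b_k$, so Lemma~\ref{lem:theta} applies and \eqref{eq:half} gives $|L|\ge1/(6|y|D_k)$. The factor $D_k$ is controlled by the size of $y$: $D_k\le B_k^{1/\mu}\le(2|y|)^{1/\mu}$. With $|y|\le MX$,
\[
|L|\ge\tfrac16(2MX)^{-1-1/\mu}\ge\tfrac16(2MX)^{-\mu}.
\]
The last step uses $2MX\ge1$ and $1+1/\mu\le\mu$; the latter is $\mu^2\ge\mu+1$, which for positive $\mu$ is exactly $\mu\ge\gamma$. Finally $\frac16(2M)^{-\mu}\ge c\ge cD_{k-1}^{-1-\mu}$.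

\subsection*{Conclusion}
Since $\varphi$ is nondecreasing and $X\ge D_k^{1/\mu}$, the second condition in \eqref{eq:growth}, with $k-1\ge0$ in place of $k$, gives $\varphi(X)\ge\varphi(D_k^{1/\mu})\ge c^{-1}D_{k-1}^{1+\mu}$. Inserting this in \eqref{eq:goal} yields $|L|\ge X^{-\mu}/\varphi(X)$, which is (i). \qed

\begin{remark}
The hypothesis $\mu\ge\gamma$ enters only in Case~C; everything else needs just $\mu>1$. The function $\varphi$ is needed only in Case~B, since Cases~A and~C give $|L|\ge cX^{-\mu}$ with a fixed constant. The cone condition cannot be dropped when $\mu<n$: by Dirichlet's argument $\|x_1\alpha_1+\cdots+x_n\alpha_n\|\le H(\underline{x})^{-n}$ has infinitely many solutions, and when $\varphi$ grows more slowly than every power, (i) forces all but finitely many of them out of the cone.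
\end{remark}

\section{The set of values: proof of Theorem~\ref{thm:spectrum}}\label{sec:spectrum}

\emph{No value below $\gamma$ occurs.} Let $\alpha\in\mathbb{R}^n$ be independent. Then $(\alpha_1,\alpha_2)$ is independent. If $|x_2|<|x_1|$, then $(x_1,x_2,0,\dots,0)$ is admissible, has the same height as $(x_1,x_2)$, and gives the form the value $x_1\alpha_1+x_2\alpha_2$. Hence $\mu_{n,1}(\alpha)\ge\mu_{2,1}(\alpha_1,\alpha_2)\ge\gamma$ by Schmidt's theorem (c).

\emph{Every $\mu\in[\gamma,\infty)$ occurs.} Let $\alpha$ be given by Theorem~\ref{thm:main} with $K=1$ and $\varphi(X)=1+\log X$, and let $\varepsilon>0$. For admissible $\underline{x}$ apply (i) with $-x_0$ the integer nearest to $x_1\alpha_1+\cdots+x_n\alpha_n$. Since $H(\underline{x})=|x_1|$ and $1+\log X<X^\varepsilon$ for large $X$, we get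
\[
\|x_1\alpha_1+\cdots+x_n\alpha_n\|>H(\underline{x})^{-\mu-\varepsilon}
\]
for all admissible $\underline{x}$ of large height, that is, for all but finitely many admissible $\underline{x}$. So $\mu_{n,1}(\alpha)\le\mu+\varepsilon$. The admissible points $(q,0,\dots,0)$ of (ii) satisfy $0<\|q\alpha_1\|\le Cq^{-\mu}\le q^{-\mu+\varepsilon}$ for large $q$, so $\mu_{n,1}(\alpha)\ge\mu-\varepsilon$. As $\varepsilon$ is arbitrary, $\mu_{n,1}(\alpha)=\mu$.

\emph{The value $\infty$ occurs.} In the construction of Section~\ref{sec:construction} take $N=2$, $B_k=D_k^{k+1}$ and any $t_k\ge1$. Then $B_k\ge2$ and \eqref{eq:B} holds, so by Proposition~\ref{prop:basic} the tuple $\alpha$ is independent and $0<\|D_k\alpha_1\|<4D_k^{-k-1}\le D_k^{-k}$ for large $k$. For every $\mu\ge0$ the admissible points $(D_k,0,\dots,0)$ with large $k\ge\mu$ solve the inequality that defines $\mu_{n,1}$, so $\mu_{n,1}(\alpha)=\infty$. \qed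

\begin{thebibliography}{9}
\bibitem{BK} Yann Bugeaud and Simon Kristensen, \emph{Diophantine exponents for mildly restricted approximation}, arXiv:0709.0854 (2007).
\end{thebibliography}
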